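# Nearly orthogonal exponentials on a convex body: a power bound for their number

## 1. Two balls and a half-integer grid of distances

Take the unit ball $K$ of $\mathbb R^3$ and, for $a\in\mathbb R^3$, the exponential $x\mapsto e^{2\pi i x\cdot a}$ on $K$. The inner product in $L^2(K)$ of two such exponentials, with frequencies $a'$ and $a$, is $\int_K e^{-2\pi i x\cdot (a-a')}dx=\widehat\chi_K(a-a')$. Let us compute it. Put $r=|\xi|$ and $k=2\pi r$. Slicing the ball perpendicular to $\xi$ gives
$$\widehat\chi_K(\xi)=2\pi\int_0^1(1-z^2)\cos(kz)\,dz .$$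
One integration by parts turns the integral into $\frac2k\int_0^1 z\sin(kz)\,dz$, and a second one gives $\frac2k\big(\frac{\sin k}{k^2}-\frac{\cos k}{k}\big)$. Hence
$$\widehat\chi_K(\xi)=\frac{\sin(2\pi r)-2\pi r\cos(2\pi r)}{2\pi^2r^3}=-\frac{\cos(2\pi r)}{\pi r^2}+\frac{\sin (2\pi r)}{2\pi^2 r^3}.$$
Generically the size is $r^{-2}$. For it to be $o(r^{-2})$ along a sequence with $r\to\infty$, we need $\cos(2\pi r)\to0$: the distance $r=|a-a'|$ must approach the grid $\frac14+\frac12\mathbb Z$.

How many points can have all their mutual distances near this grid? Four can: take a regular simplex with side $\frac14+\frac m2$. But three such points cannot be collinear. If the distances are $r,r',r+r'$ and $|\cos2\pi r|,|\cos 2\pi r'|\le\delta$, then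
$$|\cos2\pi(r+r')|\ge|\sin2\pi r\,\sin2\pi r'|-|\cos2\pi r\,\cos2\pi r'|\ge(1-\delta^2)-\delta^2=1-2\delta^2 ,$$
which is far from $0$ when $\delta$ is small. In other words, $\frac14+\frac14\notin\frac14+\frac12\mathbb Z$.

Now take the unit ball of $\mathbb R^5$. The slice at height $z$ is a four-dimensional ball of volume $\frac{\pi^2}2(1-z^2)^2$, and integrating by parts as above,
$$\widehat\chi_K(\xi)=\pi^2\int_0^1(1-z^2)^2\cos(kz)\,dz=8\pi^2\,\frac{3\sin k-3k\cos k-k^2\sin k}{k^5},\qquad k=2\pi r .$$
Generically the size is $r^{-3}$, coming from $k^2\sin k$. If $r=\frac j2$ with $j$ a nonzero integer, then $\sin k=0$ and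
$$|\widehat\chi_K(\xi)|=\frac{24\pi^2}{k^4}=\frac{3}{2\pi^2r^4}.$$
The grid is now $\frac12\mathbb Z$, which is closed under addition. So all points $\frac k2e$, $k\in\mathbb Z$, on a line with unit direction $e$ have mutual distances exactly on the grid. A ball of radius $R$ about the origin contains at least $cR$ of them.

So the number of points that are nearly orthogonal in this sense depends on the dimension through arithmetic. The general question is how fast it can grow with $R$.

## 2. Frames, the decay hypothesis, and the counting statement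

Throughout, $d\ge2$ and $K\subset\mathbb R^d$ is a bounded symmetric convex set ($K=-K$), with nonempty interior, $C^\infty$ boundary and everywhere non-vanishing Gaussian curvature. The boundary has measure zero, so we take $K$ closed. By convexity the principal curvatures of $\partial K$ are $\ge0$; since their product does not vanish, all are positive, and the Gaussian curvature satisfies $\kappa>0$. We write $\nu$ for the outward unit normal, $\sigma$ for surface measure on $\partial K$, $\widehat\mu(\xi)=\int e^{-2\pi ix\cdot\xi}d\mu(x)$ for a finite measure $\mu$, and $\operatorname{dist}(y,\mathbb Z)$ for the distance from $y$ to the nearest integer. Constants $C,c>0$ may change from line to line.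

**Definition (dual norm).** $K^*=\{\xi:\ x\cdot\xi\le1\ \text{for all }x\in K\}$ is the dual body, and its Minkowski functional is $\rho^*(\xi)=\sup_{x\in K}x\cdot\xi$, the support function of $K$.

It is a norm, so $\rho^*(\xi)\approx|\xi|$. For the unit ball, $\rho^*(\xi)=|\xi|$. For the ellipsoid $\sum x_i^2/a_i^2\le1$, the Cauchy–Schwarz inequality gives $\rho^*(\xi)=(\sum a_i^2\xi_i^2)^{1/2}$.

**Definition (frame).** For a countable discrete $A\subset\mathbb R^d$ put $\mathcal E(A)=\{e^{2\pi ix\cdot a}\}_{a\in A}$. It is a frame for $L^2(K)$ if there are $0<C_L\le C_U<\infty$ with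
$$C_L\|f\|_{L^2(K)}^2\le\sum_{a\in A}\Big|\int_Kf(x)e^{-2\pi ix\cdot a}dx\Big|^2\le C_U\|f\|_{L^2(K)}^2\qquad\text{for all }f\in L^2(K).\tag{1}$$
The right-hand inequality alone is called the upper, or Bessel, inequality.

For example, if $K\subset(-\frac1{2\delta},\frac1{2\delta})^d$, extend $f\in L^2(K)$ by zero to this cube of side $1/\delta$. Parseval's identity for Fourier series on the cube gives $\sum_{a\in\delta\mathbb Z^d}|\widehat f(a)|^2=\delta^{-d}\|f\|_2^2$, so $\mathcal E(\delta\mathbb Z^d)$ is a frame with $C_L=C_U=\delta^{-d}$.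

**Definition (the hypotheses).** For $p\in[1,\infty]$ and $A'\subset\mathbb R^d$, the hypotheses hold on $A'$ if there is a continuous non-increasing $\phi\ge0$ on $[0,\infty)$ such that
$$\Big(\frac1{2^j}\int_{2^j}^{2^{j+1}}\phi^p(t)\,dt\Big)^{1/p}\le c_j\,2^{-j\frac{d+1}2}\qquad\text{for all }j\in\mathbb Z,\tag{2}$$
for some constants $c_j\ge0$ with $\limsup_{j\to\infty}c_j=0$ (for $p=\infty$ the left side is the essential supremum of $\phi$ over $[2^j,2^{j+1}]$), and
$$|\widehat\chi_K(a-a')|\le\phi(\rho^*(a-a'))\qquad\text{for all }a\ne a',\ a,a'\in A'.\tag{3}$$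

Every finite set satisfies them: take $\phi=|K|$ on an interval $[0,D]$ containing all the values $\rho^*(a-a')$, then let $\phi$ decrease continuously to $0$; then $c_j=0$ is allowed for large $j$. So does the half-spaced line in $\mathbb R^5$ of Section 1: there $\rho^*(a-a')=t\ge\frac12$, hence $t^{-4}\le81(1+t)^{-4}$, and $\phi(t)=\frac{243}{2\pi^2}(1+t)^{-4}$ works, because by monotonicity the left side of (2) is at most $\phi(2^j)$, and $2^{3j}\phi(2^j)\le C2^{-j}\to0$ as $j\to\infty$.

The result of Iosevich and Mayeli ("Approximate orthogonality, Bourgain's pinned distance theorem and exponential frames", arXiv:2301.09144, 2023) is that if $A$ is countable and discrete and the hypotheses hold on $A$, then the upper Beurling density of $A$, that is $\limsup_{R\to\infty}\sup_x\#(A\cap B(x,R))/|B_R|$, is zero, so $\mathcal E(A)$ is not a frame. Consequently, inside a frame $\mathcal E(A)$, any subset $A'$ on which the hypotheses hold has upper density zero. The same paper is the source of the following problem: is there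 a power saving, that is, does
$$\limsup_{R\to\infty}\frac{\#(A'\cap B_R)}{R^{d-\alpha}}=0\qquad\text{hold for some }0<\alpha<d\,?\tag{4}$$
We shall prove that it does. Call $\beta$ **admissible** for $d$ if

* $\beta\ge\frac{d-1}2$, when $d$ is even or $d\equiv5\pmod8$;
* $\beta>\frac{d-1}2$, when $d\equiv3\pmod4$;
* $\beta>\frac{d+1}2$, when $d\equiv1\pmod8$ (so $d\ge9$).

**Theorem A.** If $\mathcal E(A)$ is a frame for $L^2(K)$ and the hypotheses hold on $A'\subset A$, then for every admissible $\beta$ there is $C$ with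
$$\sup_{x\in\mathbb R^d}\#\big(A'\cap B(x,R)\big)\le CR^\beta\qquad(R\ge1).$$
Hence (4) holds whenever $0<\alpha<d-\beta$ for some admissible $\beta$: for any $0<\alpha<\frac{d+1}2$ if $d\not\equiv1\pmod8$, and any $0<\alpha<\frac{d-1}2$ if $d\equiv1\pmod8$. In particular it holds with $\alpha=1$ for every $d\ge2$.

The last claim needs an admissible $\beta<d-1$. For $d=2$ take $\beta=\frac12$; for $d=3$ any $\beta\in(1,2)$; for $d\ge4$ we have $\frac{d-1}2<d-1$, and $\frac{d+1}2<d-1$ if $d\equiv1\pmod8$.

**Theorem B.** The conclusion of Theorem A remains true if the frame assumption is replaced by the upper (Bessel) inequality alone, and $\limsup c_j=0$ is replaced by $\limsup_{j\to\infty}c_j\le\eta_0$, where $\eta_0=\eta_0(K,\beta)>0$.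

**Theorem C.**

1. If $d\equiv1\pmod4$, there are a frame $\mathcal E(A)$ for $L^2(K)$ and $A'\subset A$ satisfying the hypotheses for every $p\in[1,\infty]$, with $\#(A'\cap B_R)\ge cR$ for large $R$. So (4) fails for $\alpha\ge d-1$ in these dimensions.
2. For every $d\ge2$ and every function $\eta(R)\to0$, there are a frame $\mathcal E(A)$ and $A'\subset A$ satisfying the hypotheses for every $p$, with $\#(A'\cap B_R)\ge R^{\eta(R)}$ for all large $R$.
3. For every $d\ge2$ and every integer $q\ge16$, there are a frame $\mathcal E(A)$ and $A'\subset A$ satisfying the hypotheses with $\limsup c_j=0$ weakened to $\limsup c_j\le C_Kq^{-1/2}$, and with $\#(A'\cap B_R)\ge cR^{\log2/\log q}$ for large $R$.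

By part 3, power growth does occur in the relaxed setting of Theorem B. The exact optimal exponent is not determined here; Theorem C only bounds it from below.

## 3. From decay to a congruence for $2\rho^*(a-a')$

We first do for every $K$ what the explicit formulas did for the two balls: find the grid near which $\rho^*(a-a')$ must lie.

For $\xi\ne0$ let $x_\pm(\xi)$ be the point of $\partial K$ with outward normal $\pm\xi/|\xi|$. It is unique because $K$ is strictly convex, and by symmetry $x_-=-x_+$ and $\kappa(x_-)=\kappa(x_+)$. The function $x\mapsto x\cdot\xi$ on $\partial K$ has critical points exactly where $\nu(x)$ is parallel to $\xi$: a nondegenerate maximum at $x_+$ with value $\rho^*(\xi)$, and a nondegenerate minimum at $x_-$ with value $-\rho^*(\xi)$. Put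
$$\Phi(\xi)=2\pi\rho^*(\xi)-\frac{\pi(d-1)}4 .$$

The textbook fact we use is stationary phase on $\partial K$ (Stein, *Harmonic Analysis*, Ch. VIII; Hörmander, *Analysis of Linear Partial Differential Operators I*, §7.7; Herz, Ann. of Math. 75 (1962)): for $\psi\in C^\infty(\partial K)$ and $|\xi|\ge1$,
$$\int_{\partial K}\psi e^{-2\pi ix\cdot\xi}d\sigma=|\xi|^{-\frac{d-1}2}\Big[\frac{\psi(x_+)}{\sqrt{\kappa(x_+)}}e^{-i\Phi(\xi)}+\frac{\psi(x_-)}{\sqrt{\kappa(x_-)}}e^{i\Phi(\xi)}\Big]+O\big(|\xi|^{-\frac{d+1}2}\big),\tag{5}$$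
uniformly in the direction of $\xi$. To see where the constants come from, write $\partial K$ near $x_+$ as $x_++v-F(v)\frac{\xi}{|\xi|}$ with $v\perp\xi$, where $F(0)=0$, $\nabla F(0)=0$, and $\mathrm{Hess}\,F(0)$ is positive with determinant $\kappa(x_+)$. The phase is $-2\pi\rho^*(\xi)+2\pi|\xi|F(v)$, and the $(d-1)$-dimensional Gaussian integral contributes $|\xi|^{-\frac{d-1}2}\kappa(x_+)^{-1/2}e^{i\pi(d-1)/4}$. At $x_-$ the signs are reversed. Away from $x_\pm$ the phase is non-stationary and the contribution decays faster than any power.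

Two positive measures will be used. Put
$$p_0=\frac{d-1}2,\quad d\nu_0=d\omega:=(x\cdot\nu(x))\,d\sigma(x)\ \text{ on }\partial K;\qquad p_1=\frac{d+1}2,\quad d\nu_1=\chi_K\,dx .$$
Here $x\cdot\nu(x)=\rho^*(\nu(x))>0$, so $\omega$ is positive. For the unit ball $\omega=\sigma$. Both measures are invariant under $x\mapsto-x$, so their Fourier transforms are real.

**Lemma 1.** For $k=0,1$ there is a continuous, positive, even function $B_k$, homogeneous of degree $0$ (so $0<b\le B_k\le b'$ for some constants), with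
$$\widehat{\nu_k}(\xi)=|\xi|^{-p_k}B_k(\xi)\cos\!\Big(2\pi\rho^*(\xi)-\frac{\pi p_k}2\Big)+O(|\xi|^{-p_k-1}),\qquad|\xi|\ge1.\tag{6}$$
For $k=1$ the cosine equals $\sin\Phi(\xi)$.

*Proof.* For $k=0$ apply (5) with $\psi=x\cdot\nu$. Since $\psi(x_\pm)=x_\pm\cdot(\pm\xi/|\xi|)=\rho^*(\xi)/|\xi|$, the bracket is $\frac{\rho^*(\xi)}{|\xi|}\kappa(x_+)^{-1/2}\cdot2\cos\Phi(\xi)$. As $\Phi=2\pi\rho^*-\frac{\pi p_0}2$, this is (6) with $B_0=2\frac{\rho^*(\xi)}{|\xi|}\kappa(x_+)^{-1/2}$.

For $k=1$ the divergence theorem gives $-2\pi i\xi\,\widehat\chi_K(\xi)=\int_{\partial K}\nu\,e^{-2\pi ix\cdot\xi}d\sigma$. Taking the scalar product with $\xi/|\xi|$,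
$$\widehat\chi_K(\xi)=\frac i{2\pi|\xi|}\int_{\partial K}\Big(\frac\xi{|\xi|}\cdot\nu\Big)e^{-2\pi ix\cdot\xi}d\sigma .$$
Apply (5) to each component of $\nu$ and combine; the coefficients $\xi_i/|\xi|$ are bounded by $1$, so the error stays uniform. Since $\frac\xi{|\xi|}\cdot\nu(x_\pm)=\pm1$, the bracket becomes $\kappa(x_+)^{-1/2}(e^{-i\Phi}-e^{i\Phi})=-2i\kappa(x_+)^{-1/2}\sin\Phi$. Hence
$$\widehat\chi_K(\xi)=\frac1\pi|\xi|^{-\frac{d+1}2}\kappa(x_+)^{-1/2}\sin\Phi(\xi)+O(|\xi|^{-\frac{d+3}2}),$$
which is (6) with $B_1=\frac1\pi\kappa(x_+)^{-1/2}$, because $\cos(2\pi\rho^*-\frac{\pi(d+1)}4)=\cos(\Phi-\frac\pi2)=\sin\Phi$. $\square$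

For the ball of $\mathbb R^3$, $\sin\Phi=\sin(2\pi r-\frac\pi2)=-\cos2\pi r$, as in Section 1. In general $\sin\Phi$ vanishes exactly when $2\rho^*(\xi)-\frac{d-1}4\in\mathbb Z$.

**Lemma 2.** There is $C_0=C_0(K)$ with the following property. Suppose the hypotheses hold on $A'$ with $\limsup c_j=0$ relaxed to $\limsup c_j\le\bar c$, and let $\theta>0$. Then there is $T_0$ such that for all $a,a'\in A'$ with $|a-a'|\ge T_0$,
$$\operatorname{dist}\Big(2\rho^*(a-a')-\frac{d-1}4,\ \mathbb Z\Big)\le C_0\bar c+C_0\theta.\tag{7}$$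

*Proof.* First we turn the averaged bound (2) into a pointwise one. Let $2^{j+1}\le t<2^{j+2}$. Since $\phi$ is non-increasing, $\phi\ge\phi(2^{j+1})$ on $[2^j,2^{j+1}]$, an interval of length $2^j$, so the left side of (2) is at least $\phi(2^{j+1})$, also when $p=\infty$. Using $2^{-j}\le4/t$,
$$\phi(t)\le\phi(2^{j+1})\le c_j2^{-j\frac{d+1}2}\le2^{d+1}c_j\,t^{-\frac{d+1}2}.$$
Now let $\xi=a-a'$ and $t=\rho^*(\xi)\approx|\xi|$. By (3), $|\widehat\chi_K(\xi)|\le Cc_j|\xi|^{-\frac{d+1}2}$. Comparing with (6) for $k=1$ and multiplying by $|\xi|^{\frac{d+1}2}$ gives $b|\sin\Phi(\xi)|\le C(c_j+|\xi|^{-1})$. With $y=2\rho^*(\xi)-\frac{d-1}4$ we have $|\sin\Phi(\xi)|=|\sin\pi y|\ge2\operatorname{dist}(y,\mathbb Z)$. If $|\xi|$ is large, then $j$ is large, so $c_j\le\bar c+\frac\theta2$ and $|\xi|^{-1}\le\frac\theta2$, which gives (7). $\square$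

Finally we need that points of $A$ cannot cluster.

**Lemma 3.** If the upper inequality in (1) holds for $A$, then $N_T:=\sup_x\#(A\cap B(x,T))<\infty$ for every $T$.

*Proof.* Insert $f(y)=e^{2\pi ix\cdot y}\chi_K(y)$ in the upper inequality: $\sum_{a\in A}|\widehat\chi_K(a-x)|^2\le C_U|K|$. Since $\widehat\chi_K$ is continuous and $\widehat\chi_K(0)=|K|$, there is $r_0>0$ with $|\widehat\chi_K|\ge\frac{|K|}2$ on $B(0,r_0)$. So $\#(A\cap B(x,r_0))\cdot\frac{|K|^2}4\le C_U|K|$, that is, $\#(A\cap B(x,r_0))\le4C_U/|K|$ for every $x$. A ball $B(x,T)$ is covered by a number of balls of radius $r_0$ that depends only on $T$, $r_0$ and $d$. $\square$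

## 4. Positivity against a transform that is negative on the grid

Let $S\subset A'$ be finite with $n$ elements. For every finite positive measure $\mu$,
$$0\le\int\Big|\sum_{a\in S}e^{-2\pi ia\cdot y}\Big|^2d\mu(y)=\sum_{a,a'\in S}\widehat\mu(a-a')=n\,\mu(\mathbb R^d)+\sum_{\substack{a,a'\in S\\a\ne a'}}\widehat\mu(a-a').\tag{8}$$
The measure that one tries first is $\chi_K\,dx$ itself, since (3) is about its transform. This gives nothing. We know that the off-diagonal terms are small, but not their signs; even if they all vanished, (8) would read $0\le n|K|$, true for every $n$. Smallness of $\widehat\chi_K(a-a')$ does not bound $n$. What would bound it is a transform that is *negative* off the diagonal.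

Lemma 2 permits us to change the measure: it locates $2\rho^*(a-a')$ modulo $1$, and this information can be fed into any other measure whose transform oscillates with $\rho^*$. So we look for a positive measure whose transform is negative, and not too small, at every vector $\xi$ with $2\rho^*(\xi)$ near $\frac{d-1}4+\mathbb Z$.

**Lemma 4 (key lemma).** Let $\beta$ be admissible. There are a finite positive compactly supported Borel measure $\mu$ on $\mathbb R^d$ with $\widehat\mu$ real, and $\varepsilon,c>0$, $T_1\ge1$, such that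
$$|\xi|\ge T_1,\quad\operatorname{dist}\Big(2\rho^*(\xi)-\frac{d-1}4,\mathbb Z\Big)\le\varepsilon\quad\Longrightarrow\quad\widehat\mu(\xi)\le-c|\xi|^{-\beta}.\tag{9}$$

**Proof of Theorems A and B from Lemma 4.** Theorem A is contained in Theorem B, so assume only the upper inequality for $A$ and $\limsup c_j\le\eta_0$.

**Step 1: fix the constants, so that (9) applies to all distant pairs.** Take $\mu,\varepsilon,c,T_1$ from Lemma 4 and $C_0$ from Lemma 2, and put $\eta_0=\theta=\varepsilon/(2C_0)$. This $\eta_0$ depends only on $K$ and $\beta$. Lemma 2 with $\bar c=\eta_0$ gives $T_0$ such that the distance in (7) is at most $C_0\eta_0+C_0\theta=\varepsilon$ whenever $|a-a'|\ge T_0$. Let $T=\max(T_0,T_1)$.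

**Step 2: pass to a separated set, because nothing is known about close pairs.** Fix $x$ and $R\ge1$. The set $A'\cap B(x,R)$ is finite by Lemma 3. If it is empty there is nothing to prove. Otherwise let $S$ be a maximal subset whose distinct points are at distance $\ge T$, and $n=\#S\ge1$. By maximality every point of $A'\cap B(x,R)$ lies in some $B(a,T)$ with $a\in S$, so $\#(A'\cap B(x,R))\le N_Tn$.

**Step 3: apply positivity to bound $n$.** For $a\ne a'$ in $S$ we have $T\le|a-a'|\le2R$, so (9) gives $\widehat\mu(a-a')\le-c|a-a'|^{-\beta}\le-c(2R)^{-\beta}$. Then (8) gives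
$$0\le n\,\mu(\mathbb R^d)-c\,n(n-1)(2R)^{-\beta},$$
hence $n\le1+c^{-1}\mu(\mathbb R^d)(2R)^\beta$. Therefore
$$\#(A'\cap B(x,R))\le N_T\big(1+c^{-1}\mu(\mathbb R^d)(2R)^\beta\big)\le CR^\beta$$
with $C$ independent of $x$ and of $R\ge1$. If $0<\alpha<d-\beta$, dividing by $R^{d-\alpha}$ gives limit $0$, which is (4). $\blacksquare$

It remains to prove Lemma 4. Note that a smaller $\beta$ is harder: if (9) holds for $\beta_0\le\beta$, it holds for $\beta$, because $|\xi|\ge1$. So it suffices to treat $\beta$ equal to, respectively slightly larger than, the infimum of the admissible range.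

## 5. Dilating the boundary measure by an even factor

Write the vectors $\xi$ in (9) as
$$2\rho^*(\xi)=\frac{d-1}4+\ell+\vartheta,\qquad\ell\in\mathbb Z,\quad|\vartheta|\le\varepsilon .$$
The integer $\ell$ is not under our control, not even its parity. If we dilate a measure by a factor $r$, then $\rho^*(\xi)$ is replaced by $r\rho^*(\xi)$, and the phase $2\pi r\rho^*(\xi)$ contains $\pi r\ell$. This is harmless modulo $2\pi$, for all $\ell$, exactly when $r$ is an even integer. For $r=2m$, $m\in\mathbb N$,
$$4\pi m\rho^*(\xi)\equiv\frac{\pi m(d-1)}2+2\pi m\vartheta\pmod{2\pi}.\tag{10}$$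

The slowest decay available is that of $\omega$, so let $\mu$ be the image of $\omega$ under $x\mapsto2mx$. Then $\widehat\mu(\xi)=\widehat\omega(2m\xi)$, and by (6) with $k=0$ and (10),
$$\widehat\mu(\xi)=(2m|\xi|)^{-\frac{d-1}2}B_0(\xi)\cos\!\Big(\frac{\pi(d-1)(2m-1)}4+2\pi m\vartheta\Big)+O(|\xi|^{-\frac{d+1}2}).\tag{11}$$
Everything depends on $(d-1)(2m-1)$ modulo $8$.

**Proof of Lemma 4 when $d$ is even or $d\equiv5\pmod8$, with $\beta=\frac{d-1}2$.** The purpose of this step is to choose $m$ so that the cosine in (11) is negative.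

* If $d\equiv5\pmod8$, then $d-1\equiv4\pmod 8$. Take $m=1$; the cosine at $\vartheta=0$ is $\cos\pi=-1$.
* If $d$ is even and $d-1\equiv3$ or $5\pmod8$, take $m=1$.
* If $d$ is even and $d-1\equiv1$ or $7\pmod8$, take $m=2$; then $3(d-1)\equiv3$ or $5\pmod8$.

In the last two cases the cosine at $\vartheta=0$ is $\cos\frac{3\pi}4=\cos\frac{5\pi}4=-\frac{\sqrt2}2$. Take $\varepsilon=\frac1{100}$. Since $|2\pi m\vartheta|\le\frac{4\pi}{100}<0.13$ and the cosine is $1$-Lipschitz, the cosine in (11) is at most $-\frac{\sqrt2}2+0.13\le-\frac12$. Hence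
$$\widehat\mu(\xi)\le-\tfrac12b\,(2m)^{-\frac{d-1}2}|\xi|^{-\frac{d-1}2}+C|\xi|^{-\frac{d+1}2}\le-c|\xi|^{-\frac{d-1}2}$$
for $|\xi|\ge T_1$ with $T_1$ large. The measure $\mu$ is positive, finite and compactly supported, and $\widehat\mu$ is real because $\omega$ is symmetric. $\square$

For the disc in the plane this is the uniform measure on the circle of radius $4$, and $\beta=\frac12$.

**Where the dilates stop working.** If $d\equiv3\pmod4$, then $d-1\equiv2$ or $6\pmod8$, so $(d-1)(2m-1)\equiv2$ or $6\pmod8$ for every $m$, and the cosine in (11) at $\vartheta=0$ is $0$ for every $m$. The ball of $\mathbb R^3$ shows this exactly. There $\widehat\sigma(\xi)=\frac{2\sin(2\pi|\xi|)}{|\xi|}$, so the dilate by $2m$ has transform $\frac{\sin(4\pi m|\xi|)}{m|\xi|}$. At $|\xi|=\frac14+\frac\ell2$ the sine is $\sin(\pi m+2\pi m\ell)=0$, and it changes sign there. A dilate by an odd integer $r$ gives $\sin(2\pi r|\xi|)=\sin(\frac{\pi r}2+\pi r\ell)=(-1)^\ell\sin\frac{\pi r}2$, whose sign follows the parity of $\ell$.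

If $d\equiv1\pmod8$, then $(d-1)(2m-1)\equiv0\pmod8$ and the cosine is $+1$ for every $m$: the sign is the wrong one. Replacing $\omega$ by $\chi_K\,dx$ changes the phase by $-\frac\pi2$, since $\frac{\pi p_1}2=\frac{\pi p_0}2+\frac\pi2$. In these dimensions the cosine is then $\cos(-\frac\pi2)=0$, at the cost of one more power of decay.

So in both remaining families we are left with a positive measure, $\nu_0$ or $\nu_1$, whose dilate by $2$ has a leading term that vanishes on the grid. We have to move its phase a little in the right direction.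

## 6. Moving the phase with a singular average of dilates

Look again at the ball of $\mathbb R^3$ and a point with $|\xi|=\frac14+\frac\ell2$, and dilate by $2+u$ instead of $2$. The oscillating factor becomes
$$\sin\big(2\pi(2+u)|\xi|\big)=\sin(\pi+2\pi\ell+2\pi u|\xi|)=-\sin(\lambda u),\qquad\lambda=2\pi|\xi| .$$
For small $u>0$ it is negative. But $u$ must stay below about $1/\lambda$, and $\lambda$ is arbitrarily large, so no single $u>0$ serves all $\xi$. Averaging in $u$ over a smooth density compactly supported in $(0,\infty)$ is no help either: the average of $\sin(\lambda u)$ is then smaller than any power of $\lambda$, and the leading term disappears. The remedy is a density $u^{s-1}$ with $0<s<1$, which is singular at $u=0$ and so gives most weight to the first half-oscillation at every frequency. Its oscillatory integral has size $\lambda^{-s}$ and a phase shift of exactly $\frac{\pi s}2$.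

**Lemma 5.** Let $0<s<1$, $\varsigma\in\{1,-1\}$, $g\in C_c^\infty([0,\infty))$ (smooth up to the endpoint $0$). As $\lambda\to\infty$,
$$\int_0^\infty u^{s-1}g(u)e^{i\varsigma\lambda u}du=g(0)\Gamma(s)e^{i\varsigma\pi s/2}\lambda^{-s}+O(\lambda^{-1}).$$

*Proof.* The aim is to separate a model function for which the integral is explicit. Write $g(u)=g(0)e^{-u}+ug_1(u)$. The function $g(u)-g(0)e^{-u}$ is smooth on $[0,\infty)$ and vanishes at $0$, so $g_1$ is smooth on $[0,\infty)$. For large $u$ it equals $-g(0)e^{-u}/u$, so $g_1$ and its derivatives decay exponentially.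

For the model part use $\int_0^\infty u^{s-1}e^{-zu}du=\Gamma(s)z^{-s}$ for $\operatorname{Re}z>0$ with the principal branch (a substitution for $z>0$; both sides are analytic in $z$). With $z=1-i\varsigma\lambda=\lambda e^{-i\varsigma\pi/2}\big(1+\frac{i\varsigma}\lambda\big)$,
$$g(0)\Gamma(s)z^{-s}=g(0)\Gamma(s)\lambda^{-s}e^{i\varsigma\pi s/2}\big(1+O(\lambda^{-1})\big),$$
and the error here is $O(\lambda^{-s-1})=O(\lambda^{-1})$. The remaining part is $\int_0^\infty u^sg_1(u)e^{i\varsigma\lambda u}du$. Since $u^sg_1$ vanishes at $0$ and at infinity, and $(u^sg_1)'=su^{s-1}g_1+u^sg_1'$ is integrable, one integration by parts bounds it by $\lambda^{-1}\|(u^sg_1)'\|_1=O(\lambda^{-1})$. $\square$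

**Proof of Lemma 4 when $d\equiv3\pmod4$ or $d\equiv1\pmod8$.** Let $0<s<1$. If $d\equiv3\pmod4$ put $k=0$ and $\beta=\frac{d-1}2+s$. If $d\equiv1\pmod8$ put $k=1$ and $\beta=\frac{d+1}2+s$. In both cases $\beta=p_k+s$, and $s$ may be as small as we like.

**Step 1: define the measure.** Let $\zeta\in C_c^\infty([0,1))$ with $\zeta\ge0$ and $\zeta=1$ on $[0,\frac12]$, let $\varsigma=\pm1$ be chosen later, and set
$$\int f\,d\mu=\int_0^1u^{s-1}\zeta(u)\int f\big((2+\varsigma u)x\big)\,d\nu_k(x)\,du .$$
Since $s>0$, the weight is integrable, so $\mu$ is a finite positive measure; it is supported in $3K$. Its transform is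
$$\widehat\mu(\xi)=\int_0^1u^{s-1}\zeta(u)\,\widehat{\nu_k}\big((2+\varsigma u)\xi\big)du ,$$
which is real.

**Step 2: compute its transform asymptotically.** On the support of $\zeta$ we have $1\le2+\varsigma u\le3$, so (6) may be inserted for $|\xi|\ge1$, and its error integrates to $O(|\xi|^{-p_k-1})$. As $B_k$ has degree $0$ and $\rho^*$ degree $1$, putting $g(u)=\zeta(u)(2+\varsigma u)^{-p_k}$ on $[0,1)$ and $g(u)=0$ for $u\ge1$ (a function in $C_c^\infty([0,\infty))$),
$$\widehat\mu(\xi)=|\xi|^{-p_k}B_k(\xi)\,\mathrm{Re}\Big[e^{i(4\pi\rho^*(\xi)-\pi p_k/2)}\int_0^1u^{s-1}g(u)e^{2\pi i\varsigma\rho^*(\xi)u}du\Big]+O(|\xi|^{-p_k-1}).$$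
Lemma 5 with $\lambda=2\pi\rho^*(\xi)\approx|\xi|$ and $g(0)=2^{-p_k}$ gives
$$\widehat\mu(\xi)=2^{-p_k}\Gamma(s)|\xi|^{-p_k}B_k(\xi)(2\pi\rho^*(\xi))^{-s}\cos\!\Big(4\pi\rho^*(\xi)-\frac{\pi p_k}2+\frac{\varsigma\pi s}2\Big)+O(|\xi|^{-p_k-1}).\tag{12}$$

**Step 3: choose $\varsigma$ so that the cosine is negative on the grid.** By (10) with $m=1$, $4\pi\rho^*(\xi)-\frac{\pi p_k}2\equiv P+2\pi\vartheta\pmod{2\pi}$, where
$$P=\frac{\pi(d-1)}2-\frac{\pi p_k}2=\begin{cases}\frac{\pi(d-1)}4,&k=0,\\[2pt]\frac{\pi(d-3)}4,&k=1.\end{cases}$$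
Modulo $2\pi$, $P\equiv\frac\pi2$ if $d\equiv3\pmod8$, $P\equiv\frac{3\pi}2\equiv-\frac\pi2$ if $d\equiv7\pmod8$, and $P\equiv-\frac\pi2$ if $d\equiv1\pmod8$. In the first case take $\varsigma=1$; the cosine in (12) is
$$\cos\!\Big(\frac\pi2+\frac{\pi s}2+2\pi\vartheta\Big)=-\sin\!\Big(\frac{\pi s}2+2\pi\vartheta\Big).$$
In the other two cases take $\varsigma=-1$; the cosine is
$$\cos\!\Big(-\frac\pi2-\frac{\pi s}2+2\pi\vartheta\Big)=-\sin\!\Big(\frac{\pi s}2-2\pi\vartheta\Big).$$
If $\varepsilon\le\frac1{4\pi}\sin\frac{\pi s}2$, then in all cases the cosine is at most $-\sin\frac{\pi s}2+2\pi\varepsilon\le-\frac12\sin\frac{\pi s}2$.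

**Step 4: compare with the error.** The leading term of (12) is therefore at most $-c|\xi|^{-p_k-s}$ with $c>0$, because $B_k\ge b$ and $\rho^*(\xi)\approx|\xi|$. The error is $O(|\xi|^{-p_k-1})$, of lower order because $s<1$. So $\widehat\mu(\xi)\le-\frac c2|\xi|^{-p_k-s}=-\frac c2|\xi|^{-\beta}$ for $|\xi|\ge T_1$ with $T_1$ large. $\square$

This completes the proof of Lemma 4, and with it Theorems A and B. Step 4 also shows why we changed from $\omega$ to $\chi_K\,dx$ when $d\equiv1\pmod8$. There the phase of the dilate of $\omega$ by $2$ is $0$, and a shift by $\frac{\pi s}2$ with $s<1$ leaves the cosine positive. A shift with $s>1$ would produce a term of size $|\xi|^{-p_0-s}$, below the error $O(|\xi|^{-p_0-1})$ left by Lemma 1.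

## 7. Infinite sets that do satisfy the hypotheses

For Theorem C we construct sets $A'$ and then complete them to frames. Two general facts reduce the work to estimating $\widehat\chi_K(a-a')$ pointwise.

**Fact 1: a uniformly separated $A'$ lies in a frame.** Let $K\subset(-\frac1{2\delta},\frac1{2\delta})^d$ and $A=\delta\mathbb Z^d\cup A'$. This is countable and discrete. The lower inequality in (1) holds because it holds for the subset $\delta\mathbb Z^d$ (Section 2). For the upper one it suffices to bound the sum over $A'$. Let $h$ be a Schwartz function with $h=1$ on $K$. For $f\in L^2(K)$ we have $f=fh$, so $\widehat f=\widehat f*\widehat h$, and by the Cauchy–Schwarz inequality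
$$\sum_{a\in A'}|\widehat f(a)|^2\le\|\widehat h\|_1\int|\widehat f(\xi)|^2\sum_{a\in A'}|\widehat h(a-\xi)|\,d\xi\le C\|f\|_2^2 .$$
The inner sum is bounded uniformly in $\xi$, because $\widehat h$ is rapidly decreasing and $A'$ is uniformly separated.

**Fact 2: pointwise decay implies the hypotheses.** Let
$$M(t)=\sup\{|\widehat\chi_K(a-a')|:\ a\ne a'\in A',\ \rho^*(a-a')\ge t\}$$
($0$ if the set is empty), and $\phi(t)=2\int_{1/2}^1M(tv)\,dv$. The function $M$ is non-increasing and at most $|K|$. So $\phi$ is non-increasing and $M(t)\le\phi(t)\le M(t/2)$; in particular (3) holds. For $t>0$, $\phi(t)=\frac2t\int_{t/2}^tM(r)\,dr$ is continuous. As $t\downarrow0$ the sets in the definition of $M(t)$ exhaust all pairs, so $M(t)\to M(0)$, and the squeeze gives $\phi(t)\to M(0)=\phi(0)$. The left side of (2) is at most $\phi(2^j)\le M(2^{j-1})$ for every $p$, so we may take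
$$c_j=2^{j\frac{d+1}2}M(2^{j-1})=2^{\frac{d+1}2}\cdot(2^{j-1})^{\frac{d+1}2}M(2^{j-1}).$$
Hence (2) and (3) hold for every $p$ with
$$\limsup_{j\to\infty}c_j\le2^{\frac{d+1}2}\limsup_{t\to\infty}t^{\frac{d+1}2}M(t),\tag{13}$$
and the hypotheses hold for every $p$ if $t^{\frac{d+1}2}M(t)\to0$.

### 7.1 The half-spaced line when $d\equiv1\pmod4$

This is the $\mathbb R^5$ example for general $K$. Fix $e$ with $\rho^*(e)=1$ and let $A'=\{\frac k2e:k\in\mathbb Z\}$. For $a\ne a'$ we have $\rho^*(a-a')=\frac{|j|}2$ with $j\in\mathbb Z\setminus\{0\}$. Since $\frac{d-1}4$ is an integer, $\sin\Phi(a-a')=\sin\big(\pi|j|-\pi\tfrac{d-1}4\big)=0$. By (6) with $k=1$, $|\widehat\chi_K(a-a')|\le C|a-a'|^{-\frac{d+3}2}$ once $|a-a'|\ge1$. As $|\xi|\approx\rho^*(\xi)$, this gives $t^{\frac{d+1}2}M(t)=O(t^{-1})$. By Facts 1 and 2 we have a frame and a subset satisfying the hypotheses for every $p$, and $\#(A'\cap B_R)\ge cR$ for large $R$. If $d-1\le\alpha<d$, then $R^{d-\alpha}\le R$ for $R\ge1$, and the limsup in (4) is at least $c>0$. This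 proves part 1 of Theorem C.

### 7.2 A digit set along a curve, in every dimension

In other dimensions a line may be impossible, as Section 1 showed for $d=3$. The sets below grow more slowly: they start from vectors along a line and correct them sideways, so that $\rho^*(a-a')$ is an integer plus $\frac{d-1}8$ up to a small error. The sideways correction uses the curvature of $\rho^*$.

**Step 1: expand $\rho^*$ in a sideways direction.** Fix $e$ with $\rho^*(e)=1$. From $\rho^*(\xi)=x_+(\xi)\cdot\xi$ and the fact that the derivatives of $x_+$ are tangent to $\partial K$ at $x_+$, hence orthogonal to $\xi$, we get $\nabla\rho^*=x_+$. The map $x_+$ is the inverse of the Gauss map composed with $\xi\mapsto\xi/|\xi|$, and the Gauss map is a diffeomorphism because its derivative has the principal curvatures, all positive, as eigenvalues. So $\rho^*$ is smooth off $0$. Moreover $\mathrm{Hess}\,\rho^*(e)$, the derivative of $x_+$ at $e$, has kernel $\mathbb Re$, and on $e^\perp$ its eigenvalues are positive multiples of the principal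 radii of curvature. Thus it is positive semidefinite with kernel exactly $\mathbb Re$.

Put $n=\nabla\rho^*(e)$. By homogeneity $n\cdot e=\rho^*(e)=1$. Choose $w\ne0$ with $n\cdot w=0$. Then $w$ is not parallel to $e$, so $w^T\mathrm{Hess}\,\rho^*(e)w>0$, and we scale $w$ so that this number is $2$. Since $e$ and $w$ are linearly independent, $e+zw\ne0$ for all real $z$, so $z\mapsto\rho^*(e+zw)$ is smooth on $\mathbb R$, and Taylor's formula gives $\rho^*(e+zw)=1+z^2+O(|z|^3)$ on any fixed interval. Let
$$\gamma=\frac{d-1}8>0$$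
and use the interval $|z|\le\sqrt\gamma$. With $z=y/t$ and homogeneity,
$$\rho^*(te+yw)=t+\frac{y^2}t+O\Big(\frac{|y|^3}{t^2}\Big)\qquad\text{for }t>0,\ |y|\le\sqrt\gamma\,t.\tag{14}$$
So if $t$ is an integer and $y\approx\sqrt{\gamma t}$, then $\rho^*(te+yw)\approx t+\gamma$. Since $\Phi=2\pi\rho^*-2\pi\gamma$, this makes $\sin\Phi$ small.

**Step 2: define the set.** Let $16\le q_1\le q_2\le\cdots$ be integers, $\tau_l=q_1\cdots q_l$, $\upsilon_l=\sqrt{\gamma\tau_l}$, and
$$A'=\Big\{\sum_lk_l(\tau_le+\upsilon_lw):\ k_l\in\{0,1\},\ \text{finitely many nonzero}\Big\}.$$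

**Step 3: estimate all differences.** The point is that the top digit dominates. Let $a,a'$ come from different digit sequences, and let $l$ be the largest index where they differ. Up to sign, $a-a'=te+yw$ with
$$t=\tau_l+\sum_{i<l}\delta_i\tau_i\in\mathbb Z,\qquad y=\upsilon_l+\sum_{i<l}\delta_i\upsilon_i,\qquad\delta_i\in\{-1,0,1\}.$$
Since $q_i\ge16$, the numbers $\tau_i$ grow at least by the factor $16$ and the $\upsilon_i$ at least by the factor $4$, so geometric series give
$$\sum_{i<l}\tau_i\le\tfrac{16}{15}\tfrac{\tau_l}{q_l}\le\frac{2\tau_l}{q_l},\qquad\sum_{i<l}\upsilon_i\le\tfrac43\upsilon_lq_l^{-1/2}\le2\upsilon_lq_l^{-1/2}.$$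
Hence $\frac78\tau_l\le t\le\frac98\tau_l$, $\frac12\upsilon_l\le y\le\frac32\upsilon_l$, and more precisely
$$t=\tau_l\big(1+O(q_l^{-1})\big),\quad y=\upsilon_l\big(1+O(q_l^{-1/2})\big),\quad\frac{y^2}t=\gamma+O(q_l^{-1/2}),\quad\frac{|y|^3}{t^2}=O(\tau_l^{-1/2}).$$
The constants depend only on $d$. Also $\frac yt\le\frac{3/2}{7/8}\sqrt{\gamma/\tau_l}\le\frac{12}7\cdot\frac{\sqrt\gamma}4\le\sqrt\gamma$, so (14) applies for every $l$.

From $n\cdot(te+yw)=t$ we get $|a-a'|\ge t/|n|\ge\frac78\tau_l/|n|>0$, and clearly $|a-a'|\le t|e|+y|w|\le C\tau_l$. So different digit sequences give different points, $|a-a'|\approx\rho^*(a-a')\approx\tau_l$, and $A'$ is uniformly separated, because $\tau_l\ge16$.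

**Step 4: bound $\widehat\chi_K$ on the differences.** Put $e_l=q_l^{-1/2}+\tau_l^{-1/2}$. By (14) and Step 3, $\rho^*(a-a')=t+\gamma+O(e_l)$. Since $t\in\mathbb Z$, $\Phi(a-a')\in2\pi t+O(e_l)$ and $|\sin\Phi(a-a')|\le Ce_l$. If $|a-a'|\ge1$, then (6) with $k=1$ and $|a-a'|^{-1}\le C\tau_l^{-1}\le Ce_l$ give
$$|\widehat\chi_K(a-a')|\le C\tau_l^{-\frac{d+1}2}e_l.\tag{15}$$
If $|a-a'|<1$, then $\tau_l\le\frac87|n|$ is bounded in terms of $K$, and (15) follows from $|\widehat\chi_K|\le|K|$ and $e_l\ge\tau_l^{-1/2}$ after enlarging $C$. In all cases $C$ depends only on $K$ (with $e,w$ fixed once and for all).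

**Step 5: translate to $M(t)$.** If $\rho^*(a-a')\ge t$, then $C\tau_l\ge t$, so $l\ge l(t):=\min\{l:C\tau_l\ge t\}$, and $l(t)\to\infty$ as $t\to\infty$. The sequence $e_l$ is non-increasing. With (15), $t^{\frac{d+1}2}M(t)\le Ce_{l(t)}$, and since $\tau_l\to\infty$,
$$\limsup_{t\to\infty}t^{\frac{d+1}2}M(t)\le C\lim_{l\to\infty}q_l^{-1/2}.\tag{16}$$

**Step 6: count.** The points with digits supported in $\{1,\dots,l\}$ are $2^l$ distinct points of norm at most $2\tau_l|e|+2\upsilon_l|w|\le C_1\tau_l$, with $C_1\ge1$ depending only on $K$. So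
$$\#(A'\cap B_R)\ge2^l\qquad\text{for }C_1\tau_l\le R<C_1\tau_{l+1}.\tag{17}$$
The frame is supplied by Fact 1. It remains to choose the $q_l$.

**Proof of Theorem C, part 3.** Take all $q_l=q$, so $\tau_l=q^l$. By (13) and (16), $\limsup c_j\le C_Kq^{-1/2}$. In the range of (17), $q^l>\frac R{C_1q}$, so $\#(A'\cap B_R)\ge2^l=(q^l)^{\log2/\log q}\ge cR^{\log2/\log q}$. $\blacksquare$

**Proof of Theorem C, part 2.** Replacing $\eta(R)$ by $\sup_{r\ge R}\max(\eta(r),0)$, which is finite for large $R$, we may assume that $\eta\ge0$ is non-increasing for large $R$; this only strengthens the claim. We want integers $q_l\ge16$, non-decreasing and tending to infinity, with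
$$\eta(16^l)\,(1+\log q_{l+1})\to0.\tag{18}$$
Let $q_{l+1}=\max\{16,\lfloor\min(l+16,\exp(\eta(16^l)^{-1/2}))\rfloor\}$ for large $l$ (with $\exp(\eta^{-1/2})=\infty$ if $\eta=0$), and $q_l=16$ for the earlier indices. This is non-decreasing and tends to infinity because $\eta(16^l)$ decreases to $0$. Since $\log q_{l+1}\le\max(\log16,\eta(16^l)^{-1/2})$ when $\eta(16^l)>0$, (18) holds.

For $R$ as in (17) we have $R\ge C_1\tau_l\ge16^l$, so $\eta(R)\le\eta(16^l)$ for large $l$, and $\log R\le\log C_1+\log\tau_{l+1}\le\log C_1+(l+1)\log q_{l+1}$. By (18), for large $l$,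
$$\eta(R)\log R\le\eta(16^l)\big((l+1)\log q_{l+1}+\log C_1\big)\le l\log2 ,$$
that is, $\#(A'\cap B_R)\ge2^l\ge R^{\eta(R)}$. As $q_l\to\infty$, (16) gives $t^{\frac{d+1}2}M(t)\to0$, so by Fact 2 the hypotheses hold for every $p$. $\blacksquare$
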